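\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}


\title{Holomorphic convexity of the transport twistor space of an Anosov surface}

\begin{abstract}
The transport twistor space $Z$ of a closed oriented Riemannian surface $(M,g)$ is its closed unit disk bundle. It carries a complex structure in the interior $Z^\circ$ that degenerates along the geodesic flow at the boundary. We prove that $Z^\circ$ is holomorphically convex whenever the geodesic flow is Anosov. In fact $Z^\circ$ is then $1$-convex, and the zero section is its only irreducible compact curve. The proof reduces the convexity of $Z^\circ$ near the boundary to the existence of a positive function $h$ on the unit tangent bundle with $X^2h+Kh<0$, where $X$ is the geodesic vector field and $K$ the curvature. On an Anosov surface we obtain such a function by smoothing one that is, along each geodesic, a constant multiple of the geometric mean of a stable and an unstable Jacobi field. Conversely, the existence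 of $h$, or of a suitable defining function of $\partial Z$, characterizes Anosov surfaces. We also show that, for Anosov surfaces, the holomorphic functions of polynomial growth are dense in all holomorphic functions on $Z^\circ$.
\end{abstract}

\section{Introduction}

\subsection{The transport twistor space}

Let $(M,g)$ be a closed oriented Riemannian surface with Gauss curvature $K$, unit tangent bundle $\pi\colon SM\to M$, geodesic vector field $X$ and geodesic flow $\varphi_s$. Throughout, $M$ is connected; otherwise one argues componentwise. Let $V$ be the vertical vector field on $SM$ that generates the counterclockwise rotation of unit vectors in the fibers. A function $u\in C^\infty(SM)$ has a vertical Fourier decomposition $u=\sum_{k\in\mathbb Z}u_k$ with $u_k\in\Omega_k=\{w\in C^\infty(SM):Vw=ikw\}$. It is called \emph{fiberwise holomorphic} if $u_k=0$ for $k<0$. The field $X$ maps $\Omega_k$ into $\Omega_{k-1}\oplus\Omega_{k+1}$, so it splits as $X=\eta_++\eta_-$ with $\eta_\pm\colon\Omega_k\to\Omega_{k\pm1}$.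

The twistor space turns fiberwise holomorphic solutions of $Xu=0$ into holomorphic functions. Let
\[
Z=\{(x,v)\in TM: g_x(v,v)\le1\},\qquad \partial Z=SM,
\]
with interior $Z^\circ$. Identify $M$ with the zero section, and write points of $Z\setminus M$ as $(x,tw)$ with $(x,w)\in SM$ and $t=|v|_g\in(0,1]$. On $Z\setminus M\cong SM\times(0,1]$ let $D$ be the complex distribution spanned by
\[
A=\eta_-+t^2\eta_+,\qquad B=t\partial_t+iV ,
\]
where $\eta_\pm$ and $V$ act in the $SM$-variables. It is involutive of rank $2$ and extends smoothly across $M$, where it contains the vertical $\partial_{\bar z}$-direction of the fiber disk, with $T_xM\cong\mathbb C$ via $g$ and the orientation. On $Z^\circ$ one has $D\cap\bar D=0$, so $D$ is the $(0,1)$-bundle of an integrable complex structure and $Z^\circ$ is a complex surface. The fiber disks and the zero section are complex curves in it.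

A function $f\in C^\infty(Z^\circ)$ is holomorphic if $D$ annihilates it. The equation $Bf=0$ says that $f$ is holomorphic on the fiber disks, that is, $f=\sum_{k\ge0}t^ku_k$ with $u_k\in\Omega_k$. For such $f$,
\[
Af=\sum_{j\ge-1}t^{j+1}\big(\eta_-u_{j+1}+\eta_+u_{j-1}\big)\qquad(u_k:=0\text{ for }k<0),
\]
so $Af=0$ says exactly that the formal sum $u=\sum_{k\ge 0}u_k$ solves $Xu=0$ mode by mode. In particular the traces on $SM$ of holomorphic functions that are smooth up to $\partial Z$ are exactly the fiberwise holomorphic solutions of $Xu=0$. At $t=1$ the field $A$ becomes the real field $X$, so the complex structure degenerates there. This is the source of all the difficulty below.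

\subsection{The question}

Let $\mathcal A(Z^\circ)$ be the algebra of holomorphic functions on $Z^\circ$. Let $\mathcal A_{\rm pol}(Z)\subset\mathcal A(Z^\circ)$ consist of the functions with $|f(x,v)|\le C(1-|v|_g)^{-N}$ on $Z^\circ$ for some $C,N>0$, and let $\mathcal A(Z)\subset\mathcal A_{\rm pol}(Z)$ consist of those that extend smoothly to $Z$. Every holomorphic function is constant on the compact curve $M$, so $Z^\circ$ is never Stein. The natural substitute is \emph{holomorphic convexity}: for every compact $K_0\subset Z^\circ$ the hull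
\[
\widehat K_0=\{z\in Z^\circ: |f(z)|\le\sup\nolimits_{K_0}|f|\ \text{ for all } f\in\mathcal A(Z^\circ)\}
\]
is compact. The surface $(M,g)$ is called \emph{Anosov} if its geodesic flow is Anosov: there are a continuous $d\varphi_s$-invariant splitting $T(SM)=\mathbb RX\oplus E^s\oplus E^u$ and constants $C,\nu>0$ with $|d\varphi_s\xi|\le Ce^{-\nu s}|\xi|$ for $\xi\in E^s$, $s\ge0$, and $|d\varphi_{-s}\xi|\le Ce^{-\nu s}|\xi|$ for $\xi\in E^u$, $s\ge 0$.

The following facts are known. If $M$ is diffeomorphic to the sphere, then $\mathcal A(Z)=\mathcal A_{\rm pol}(Z)=\mathcal A(Z^\circ)\simeq\mathbb C$ and $Z^\circ$ is not holomorphically convex. For a flat torus $Z^\circ$ is holomorphically convex. If $(M,g)$ is Anosov, then $\mathcal A(Z)\simeq\mathbb C$, while $\mathcal A_{\rm pol}(Z)$ and $\mathcal A(Z^\circ)$ are infinite-dimensional. Thus for an Anosov surface there are many holomorphic functions on $Z^\circ$, but none of them, apart from the constants, is smooth up to the boundary. Bohr, Lefeuvre and Paternain \cite{BLP} ask whether $Z^\circ$ is then holomorphically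 convex. We show that it is.

\subsection{Results}

A smooth real function $f$ on a complex manifold is (strictly) plurisubharmonic, psh for short, if the Hermitian form $\partial\bar\partial f(\xi,\bar\xi)$, $\xi\in T^{1,0}$, is nonnegative (positive definite). This form is called the Levi form of $f$. The function $f$ is an exhaustion if all sets $\{f\le c\}$ are compact. A complex manifold with a smooth exhaustion that is strictly psh outside a compact set is called $1$-convex.

\begin{theorem}\label{thm:convex}
If $(M,g)$ is Anosov, then $Z^\circ$ carries a smooth psh exhaustion function that is strictly psh outside a compact set. Hence $Z^\circ$ is holomorphically convex.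
\end{theorem}

\begin{theorem}\label{thm:char}
For a closed oriented surface $(M,g)$ the following are equivalent.
\begin{enumerate}
\item[(1)] $(M,g)$ is Anosov.
\item[(2)] There is $h\in C^\infty(SM)$ with $h>0$ and $X^2h+Kh<0$.
\item[(3)] There is $\rho\in C^\infty(Z)$ with $\rho>0$ on $Z^\circ$, $\rho=0$ and $d\rho\ne0$ on $\partial Z$, such that near $\partial Z$ the Levi form of $-\log\rho$ is bounded below by $c>0$ times a Hermitian metric on $\bar D$ that is smooth up to $\partial Z$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:fine}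
Let $(M,g)$ be Anosov.
\begin{enumerate}
\item[(a)] $M$ is the only irreducible compact analytic curve in $Z^\circ$. The Remmert reduction $R\colon Z^\circ\to Y$ contracts $M$ to one point $y_0$ and restricts to a biholomorphism $Z^\circ\setminus M\to Y\setminus\{y_0\}$, where $Y$ is a normal Stein surface. The point $y_0$ is a genuine singularity of $Y$.
\item[(b)] $\mathcal A_{\rm pol}(Z)$ is dense in $\mathcal A(Z^\circ)$ for uniform convergence on compact sets. The approximants $G$ of a given $F$ can be chosen so that $F-G$ vanishes to order at least $2$ along $M$. Hence for compact $K_0\subset Z^\circ$ the hulls of $K_0$ with respect to $\mathcal A_{\rm pol}(Z)$ and $\mathcal A(Z^\circ)$ coincide, $Z^\circ$ is convex with respect to $\mathcal A_{\rm pol}(Z)$, and $\mathcal A_{\rm pol}(Z)$ separates points and gives local coordinates on $Z^\circ\setminus M$.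
\end{enumerate}
\end{theorem}

The mechanism is as follows. The first exhaustion to try is $f_0=-\log(1-|v|_g^2)$. Its Levi form is diagonal in the frame $\bar A,\bar B$, and the entry in the direction $\bar A$ is a negative multiple of $K$. So $f_0$ works if $K<0$ (Section~\ref{sec:neg}). We make no assumption on the sign of $K$ at individual points, however, and where $K\ge 0$ the function $f_0$ is not strictly psh. The remedy is to add a function $u$ on $SM$. The Levi form of $f_0+u$ at the boundary is then governed by the Riccati-type expression $X^2u-K-(Xu)^2$, which the substitution $h=e^{-u}$ turns into $-(X^2h+Kh)/h$. We therefore need a positive strict supersolution of the Jacobi equation on all of $SM$. Section~\ref{sec:h} produces it from the stable and unstable line fields, Section~\ref{sec:convex} deduces Theorem~\ref{thm:convex}, and Section~\ref{sec:char} proves Theorem~\ref{thm:char} by running the argument backwards. Sections~\ref{sec:curves} and~\ref{sec:pol} prove Theorem~\ref{thm:fine}.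

\section{The Levi form near the boundary}\label{sec:levi}

\subsection{Frames and brackets}

Put $H=[V,X]$. The structure equations of $SM$ are
\begin{equation}\label{eq:structure}
[V,X]=H,\qquad [V,H]=-X,\qquad [X,H]=KV .
\end{equation}
Let $\alpha$ be the $1$-form with $\alpha(X)=1$, $\alpha(H)=\alpha(V)=0$. By \eqref{eq:structure}, $d\alpha(X,\cdot)=0$ and $d\alpha(H,V)=-\alpha([H,V])=-1$, so $\alpha$ is a contact form invariant under $\varphi_s$. The Liouville measure $\mu=|\alpha\wedge d\alpha|$ is also invariant and has density $1$ on $(X,H,V)$.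

Since $[V,\frac12(X\mp iH)]=\pm i\cdot\frac12(X\mp iH)$, we have
\[
\eta_\pm=\tfrac12(X\mp iH),\quad \eta_-=\overline{\eta_+},\quad [V,\eta_\pm]=\pm i\eta_\pm,\quad [\eta_+,\eta_-]=\tfrac i2KV .
\]
On $Z^\circ\setminus M\cong SM\times(0,1)$ the bundle $T^{0,1}=D$ is spanned by $A,B$, and $T^{1,0}=\bar D$ by
\[
\bar A=\eta_++t^2\eta_-,\qquad \bar B=t\partial_t-iV .
\]
Solving for $\eta_\pm$ and $V$,
\begin{equation}\label{eq:solve}
\eta_+=\frac{\bar A-t^2A}{1-t^4},\qquad \eta_-=\frac{A-t^2\bar A}{1-t^4},\qquad V=\frac{B-\bar B}{2i}.
\end{equation}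
The denominators record the degeneration at $t=1$. The mixed brackets are
\begin{equation}\label{eq:brackets}
\begin{aligned}
[\bar A,A]&=(1-t^4)[\eta_+,\eta_-]=(1-t^4)\tfrac i2KV,\\
[\bar A,B]&=-2t^2\eta_--i[V,\eta_++t^2\eta_-]=\eta_+-3t^2\eta_-,\\
[\bar B,A]&=2t^2\eta_+-i[V,\eta_-+t^2\eta_+]=3t^2\eta_+-\eta_-,\qquad [\bar B,B]=0 .
\end{aligned}
\end{equation}

For a real function $f$ write $L_f=\partial\bar\partial f$. Since $\partial\bar\partial f=d(\bar\partial f)$, for $(1,0)$-fields $P,Q$ we have
\[
L_f(P,\bar Q)=P\bar Qf-[P,\bar Q]^{0,1}f .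
\]
By \eqref{eq:solve} and \eqref{eq:brackets}, the $(0,1)$-parts are
\[
[\bar A,A]^{0,1}=\tfrac{1-t^4}4K\,B,\qquad [\bar A,B]^{0,1}=\tfrac{-t^2-3t^2}{1-t^4}A .
\]
Therefore
\begin{equation}\label{eq:levi}
\begin{aligned}
L_f(\bar A,A)&=\bar AAf-\tfrac{1-t^4}4K\,Bf,\\
L_f(\bar A,B)&=\bar ABf+\tfrac{4t^2}{1-t^4}Af,\\
L_f(\bar B,B)&=\bar BBf,
\end{aligned}
\end{equation}
and $L_f(\bar B,A)=\overline{L_f(\bar A,B)}$.

\subsection{From negative curvature to the general case}\label{sec:neg}

Take $f_0=-\log(1-t^2)$. The fields $A,\bar A$ contain no $\partial_t$, so they annihilate functions of $t$, and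
\begin{equation}\label{eq:f0}
Bf_0=\frac{2t^2}{1-t^2},\qquad \bar BBf_0=t\,\frac{d}{dt}\,\frac{2t^2}{1-t^2}=\frac{4t^2}{(1-t^2)^2}.
\end{equation}
So \eqref{eq:levi} gives
\[
L_{f_0}(\bar A,A)=-\frac{t^2(1+t^2)}2K,\qquad L_{f_0}(\bar A,B)=0,\qquad L_{f_0}(\bar B,B)=\frac{4t^2}{(1-t^2)^2}.
\]
If $K<0$, then $f_0=-\log(1-|v|_g^2)$ is a smooth exhaustion of $Z^\circ$, strictly psh off $M$ and, by continuity, psh on $Z^\circ$. If $K\equiv0$, it is still psh but degenerate in the direction $\bar A$. Where $K>0$, it is not psh.

The two diagonal entries behave differently at $t=1$: the $\bar A$-entry stays bounded and the $\bar B$-entry grows like $(1-t)^{-2}$. If we add to $f_0$ a function $U$ smooth up to the boundary, the $\bar A$-entry changes by a bounded amount, so $U$ may compensate positive curvature. But $U$ also creates a mixed entry through the coefficient $\frac{4t^2}{1-t^4}$ in \eqref{eq:levi}. That entry is of order $(1-t)^{-1}$, just large enough to matter. The right normalization is the frame $\bar A,(1-t)\bar B$, in which everything has a limit.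

\begin{proposition}\label{prop:boundary}
Let $f=-\log(1-t^2)+U$ with $U$ real and smooth on $SM\times[t_*,1]$ for some $t_*\in(0,1)$, and let $u=U|_{t=1}$. The matrix of $L_f$ in the frame $\bar A,\ (1-t)\bar B$ extends continuously to $t=1$, with boundary value
\[
\begin{pmatrix}X^2u-K& Xu\\ Xu&1\end{pmatrix}.
\]
With $h=e^{-u}$, its determinant is
\[
X^2u-K-(Xu)^2=-\frac{X^2h+Kh}{h}.
\]
\end{proposition}

\begin{proof}
By \eqref{eq:levi} and \eqref{eq:f0},
\begin{align*}
L_f(\bar A,A)&=-\tfrac{t^2(1+t^2)}2K+\bar AAU-\tfrac{1-t^4}4K\,BU,\\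
(1-t)L_f(\bar A,B)&=(1-t)\bar ABU+\tfrac{4t^2}{(1+t)(1+t^2)}AU,\\
(1-t)^2L_f(\bar B,B)&=\tfrac{4t^2}{(1+t)^2}+(1-t)^2\bar BBU .
\end{align*}
At $t=1$ we have $A=\bar A=X$. Since $A,\bar A$ are tangent to the level sets of $t$, it follows that $\bar AAU\to X^2u$ and $AU\to Xu$. The derivatives $BU$, $\bar ABU$ and $\bar BBU$ are bounded, so their terms vanish in the limit, and the remaining coefficients are evaluated at $t=1$. For the determinant, use $Xh=-h\,Xu$ and $X^2h=-h\,X^2u+h(Xu)^2$.
\end{proof}

The matrix has lower right entry $1$, so it is positive definite exactly where $X^2h+Kh<0$.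

\section{A positive supersolution of the Jacobi equation}\label{sec:h}

We now look for $h>0$ on $SM$ with $X^2h+Kh<0$. There is an obstruction: such an $h$ forces $\int K<0$. Indeed $\frac{X^2h}h=X\big(\frac{Xh}h\big)+\frac{(Xh)^2}{h^2}$, and $\mu$ is invariant, so
\begin{equation}\label{eq:genus}
4\pi^2\chi(M)=\int_{SM}K\,d\mu<-\int_{SM}\frac{X^2h}h\,d\mu=-\int_{SM}\frac{(Xh)^2}{h^2}\,d\mu\le0 .
\end{equation}
Thus $M$ has genus at least $2$. For instance, no flat torus admits such an $h$.

To find $h$, look at one geodesic first. There the condition reads $\ddot h+Kh<0$. Let $a_1,a_2>0$ be two solutions of the Jacobi equation $\ddot a+Ka=0$, with constant Wronskian $W=a_1\dot a_2-\dot a_1a_2\neq0$. Their geometric mean is a strict supersolution: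
\begin{equation}\label{eq:pinney}
h=\sqrt{a_1a_2}\quad\Longrightarrow\quad \ddot h+Kh=-\frac{W^2}{4h^3}<0 .
\end{equation}
(The computation is done below in terms of $r_i=\dot a_i/a_i$.) For $K=-1$ and $a_{1,2}=e^{\mp s}$ we get $h=1$: the decay of one solution cancels the growth of the other, and $h$ comes from a function on $SM$. On an Anosov surface stable and unstable Jacobi fields play the roles of $a_1$ and $a_2$. Since $\frac{W}{a_1a_2}=r_2-r_1$, the function $h$ is, up to a constant factor on each geodesic, equal to $|r_2-r_1|^{-1/2}$, and this expression depends only on the stable and unstable lines. To use it we must know that those lines are never vertical. This is where the absence of conjugate points enters.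

\subsection{The invariant lines are not vertical}

If $d\varphi_s\xi=cX+a(s)H+b(s)V$ along an orbit, then commutation with $X$ and $[X,H]=KV$, $[X,V]=-H$ give
\begin{equation}\label{eq:jacobi}
a'=b,\qquad b'=-Ka,\qquad\text{so } a''+Ka=0 .
\end{equation}
Let $(M,g)$ be Anosov. For $\xi\in E^s$, invariance of $\alpha$ gives $\alpha(\xi)=\alpha(d\varphi_s\xi)\to0$ as $s\to\infty$, so $E^s\subset\ker\alpha=\mathrm{span}(H,V)$; similarly for $E^u$. Hence $E^s\oplus E^u=\mathrm{span}(H,V)$. The invariant area form $d\alpha$ on $\mathrm{span}(H,V)$ vanishes on $E^s\times E^s$ and on $E^u\times E^u$ for the same reason, so neither bundle has rank $2$. Therefore $E^s$ and $E^u$ are transverse line bundles in $\mathrm{span}(H,V)$.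

By Klingenberg's theorem \cite{Klingenberg}, an Anosov surface has no conjugate points: a nontrivial solution of $a''+Ka=0$ along a geodesic has at most one zero.

\begin{lemma}\label{lem:vertical}
If $(M,g)$ is Anosov, then $V(w)\notin E^s(w)$ and $V(w)\notin E^u(w)$ for all $w\in SM$.
\end{lemma}

See also Ma\~n\'e \cite{Mane}; here is a short argument. The idea is that a bounded Jacobi field with a zero would make the Jacobi fields that vanish far away too large near that zero.

\begin{proof}
Suppose $V(w)\in E^s(w)$. Then the solution $a$ along the orbit of $w$ with $a(0)=0$, $a'(0)=1$ is bounded on $[0,\infty)$, and it is positive for $s>0$. For $T>1$ put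
\[
y_T(s)=a(s)\int_s^Ta(\sigma)^{-2}\,d\sigma,\qquad 0<s\le T .
\]
This solves the Jacobi equation and satisfies $y_Ta'-y_T'a=1$. So it extends to the solution with $y_T(0)=1$, $y_T(T)=0$. Let $y_{-1}$ be the solution with $y_{-1}(-1)=0$, $y_{-1}(0)=1$. It exists and is positive for $s>-1$ because there are no conjugate points. The difference $y_{-1}-y_T$ vanishes at $0$, so it is a multiple of $a$. It is positive at $s=T$, hence for all $s>0$. Thus $y_T(1)\le y_{-1}(1)$ for all $T>1$. But $a$ is bounded, so $y_T(1)=a(1)\int_1^Ta^{-2}\,d\sigma\to\infty$ as $T\to\infty$, a contradiction.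

If $V(w)\in E^u(w)$, then $a$ is bounded on $(-\infty,0]$. The function $-a(-s)$ solves the Jacobi equation with potential $K(\pi\varphi_{-s}w)$, which has the same zero property, and the argument applies to it.
\end{proof}

\subsection{Construction of the supersolution}

\begin{proposition}\label{prop:h}
If $(M,g)$ is Anosov, there is $h\in C^\infty(SM)$ with $h>0$ and $X^2h+Kh<0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:vertical}, $E^u=\mathbb R(H+r^uV)$ and $E^s=\mathbb R(H+r^sV)$ with continuous functions $r^u,r^s$, and transversality gives $r^u\ne r^s$ everywhere. By invariance, along the corresponding solutions of \eqref{eq:jacobi} we have $r(\varphi_sw)=b(s)/a(s)$ with $a(s)\neq0$. So $r=r^u,r^s$ are $C^1$ along the flow and satisfy the Riccati equation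
\[
Xr+r^2+K=0 .
\]
Let $\Delta=r^u-r^s$, $\bar r=\frac12(r^u+r^s)$ and $h_0=|\Delta|^{-1/2}>0$. Subtracting the two Riccati equations gives $X\Delta=-(r^u+r^s)\Delta$, hence $Xh_0=\bar rh_0$. Averaging them gives $X\bar r=-\frac12\big((r^u)^2+(r^s)^2\big)-K$, so
\[
X^2h_0=(X\bar r+\bar r^2)h_0=\Big(-\tfrac{(r^u)^2+(r^s)^2}2-K+\tfrac{(r^u+r^s)^2}4\Big)h_0=-\Big(K+\tfrac{\Delta^2}4\Big)h_0 .
\]
Thus $X^2h_0+Kh_0=-\frac14\Delta^2h_0<0$. (The same computation along one geodesic proves \eqref{eq:pinney}: with $r_1,r_2$ in place of $r^s,r^u$ one has $r_2-r_1=W/h^2$.) The functions $h_0,Xh_0,X^2h_0$ are continuous on $SM$, but $h_0$ need not be smooth transversally to the flow.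

To smooth it, cover $SM$ by finitely many charts $U_j$ in which $X=\partial_{x_1}$, take a subordinate partition of unity $\chi_j\in C_c^\infty(U_j)$, and mollify in each chart: $h_{j,\varepsilon}=\sigma_\varepsilon*(\chi_jh_0)$ with a standard mollifier $\sigma_\varepsilon$. For small $\varepsilon$ this is supported in $U_j$. For $k\le2$ the derivative $\partial_1^k(\chi_jh_0)$ is continuous with compact support, and $\partial_1^kh_{j,\varepsilon}=\sigma_\varepsilon*\partial_1^k(\chi_jh_0)$ converges to it uniformly. So $h_\varepsilon=\sum_jh_{j,\varepsilon}$ is smooth and $X^kh_\varepsilon\to X^kh_0$ uniformly for $k=0,1,2$. By compactness of $SM$ both strict inequalities hold for $h=h_\varepsilon$ with $\varepsilon$ small.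
\end{proof}

\section{Proof of Theorem \ref{thm:convex}}\label{sec:convex}

Let $(M,g)$ be Anosov. Take $h$ from Proposition~\ref{prop:h}, $u=-\log h$, and
\[
f=-\log(1-t^2)+u\qquad\text{on }Z^\circ\setminus M .
\]
By Proposition~\ref{prop:boundary} the limit matrix at $t=1$ is positive definite, uniformly on the compact manifold $SM$. By continuity there are $t_0<1$ and $c>0$ such that
\begin{equation}\label{eq:lower}
L_f(\xi,\bar\xi)\ge c\big(|x|^2+(1-t)^{-2}|y|^2\big)\qquad\text{for }\xi=x\bar A+y\bar B,\ t>t_0 .
\end{equation}

\emph{Gluing.} We know that $f$ is strictly psh only near $\partial Z$, and $u$ need not extend across $M$. Both defects disappear when we flatten $f$ inside. Fix $t_1\in(t_0,1)$ and $c_1>\sup_{t_0<t\le t_1}f$. Let $\chi\colon\mathbb R\to[0,\infty)$ be smooth, convex and nondecreasing, with $\chi=0$ on $(-\infty,c_1]$, $\chi'>0$ on $(c_1,\infty)$, and $\chi(s)=s-c_2$ for large $s$. Put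
\[
\psi=\chi\circ f\ \text{ on }\{t>t_0\},\qquad \psi=0\ \text{ elsewhere in }Z^\circ .
\]
Since $\chi\circ f=0$ for $t_0<t\le t_1$, $\psi$ is smooth on $Z^\circ$. From
\[
i\partial\bar\partial\psi=\chi'(f)\,i\partial\bar\partial f+\chi''(f)\,i\partial f\wedge\bar\partial f
\]
we see that $\psi\ge0$ is psh on $Z^\circ$ and strictly psh on $\{\psi>0\}$. Near $\partial Z$,
\begin{equation}\label{eq:psi}
\psi=-\log(1-t^2)+O(1),
\end{equation}
so all sets $\{\psi\le c\}$ are compact. This proves the first assertion: $\psi$ is strictly psh outside the compact set $\{\psi=0\}$.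

\emph{Holomorphic convexity.} By the finiteness theorem of Andreotti and Grauert \cite{AG}, the existence of $\psi$ implies $\dim H^1(Z^\circ,\mathcal F)<\infty$ for every coherent analytic sheaf $\mathcal F$ on $Z^\circ$. Let $\{z_n\}$ be an infinite closed discrete subset of $Z^\circ$ and $\mathcal I$ its (coherent) ideal sheaf. The exact sequence
\[
\mathcal A(Z^\circ)\longrightarrow\mathbb C^{\mathbb N}\longrightarrow H^1(Z^\circ,\mathcal I),\qquad F\mapsto(F(z_n))_n,
\]
shows that the restriction map has image of finite codimension. The quotient $\mathbb C^{\mathbb N}/\ell^\infty$ is infinite-dimensional, since the sequences $(n^k)_n$, $k\ge1$, are linearly independent in it. So the image is not contained in $\ell^\infty$, that is, some $F\in\mathcal A(Z^\circ)$ is unbounded on $\{z_n\}$.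

Let $K_0\subset Z^\circ$ be compact. The hull $\widehat K_0$ is closed in $Z^\circ$. If it were not compact, it would contain an infinite closed discrete subset $\{z_n\}$ of $Z^\circ$. But every $F\in\mathcal A(Z^\circ)$ is bounded by $\sup_{K_0}|F|$ on $\widehat K_0$, which contradicts the previous paragraph. \qed

\section{Proof of Theorem \ref{thm:char}}\label{sec:char}

\textbf{(1)$\Rightarrow$(2)} is Proposition~\ref{prop:h}.

\medskip\noindent\textbf{(2)$\Rightarrow$(3).} Let $\kappa\in C^\infty([0,1],[0,1])$ vanish near $0$ and equal $1$ near $1$. Put $\rho=\kappa(t)(1-t^2)h+1-\kappa(t)$. Then $\rho$ is smooth on $Z$, positive on $Z^\circ$, and equal to $(1-t^2)h$ near $\partial Z$, so $\rho=0$ and $\partial_t\rho=-2h\ne0$ on $\partial Z$. The derivation of \eqref{eq:lower} used only (2), so \eqref{eq:lower} holds near $\partial Z$ for $-\log\rho=-\log(1-t^2)-\log h$. Since $\bar A,\bar B$ is a frame of $\bar D$ smooth up to $\partial Z$, the bound in (3) follows.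

\medskip\noindent\textbf{(3)$\Rightarrow$(2).} Since $\rho=0$ on $\partial Z$, the quotient $\rho/(1-t^2)$ is smooth up to $t=1$. It is positive there because $\rho>0$ inside and $d\rho\ne0$ on $\partial Z$. So $\rho=(1-t^2)e^{-U}$ near $\partial Z$ with $U$ smooth up to $t=1$. By hypothesis, after shrinking $c>0$, $L_{-\log\rho}(\xi,\bar\xi)\ge c|x|^2$ for $\xi=x\bar A+y\bar B$ near $\partial Z$. Pass to the frame $\bar A,(1-t)\bar B$, which leaves $x$ unchanged, and let $t\to1$. Proposition~\ref{prop:boundary} gives, with $u=U|_{t=1}$,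
\[
\begin{pmatrix}X^2u-K-c&Xu\\Xu&1\end{pmatrix}\ge0 .
\]
The determinant is nonnegative, so $X^2u-K-(Xu)^2\ge c$. For $h=e^{-u}$ this reads $X^2h+Kh\le-ch<0$.

\medskip\noindent\textbf{(2)$\Rightarrow$(1).} We use $h$ to build a quadratic form that increases strictly along the linearized flow. Put
\[
r=\frac{Xh}h,\qquad m=-(Xr+r^2+K)=-\frac{X^2h+Kh}h>0 .
\]
For a vector $aH+bV$ transported by $d\varphi_s$, so that \eqref{eq:jacobi} holds, let $\hat a=\frac ah$ and $\hat b=h(b-ra)$. Then
\begin{align*}
\hat a'&=\frac{b-ra}h=h^{-2}\hat b,\\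
\hat b'&=hr(b-ra)+h(-Ka-(Xr)a-rb)=-h(r^2+K+Xr)a=h^2m\,\hat a .
\end{align*}
So for $Q=\hat a\hat b$ there is a uniform $c>0$ with
\begin{equation}\label{eq:Q}
Q'=h^{-2}\hat b^2+h^2m\hat a^2\ge c(\hat a^2+\hat b^2)\ge2c|Q| .
\end{equation}
The norm $(\hat a^2+\hat b^2)^{1/2}$ on $\mathrm{span}(H,V)$ is uniformly equivalent to the given one. By \eqref{eq:Q}, $Q$ is strictly increasing along nonzero orbits, and both $e^{-2cs}Q$ and $e^{2cs}Q$ are nondecreasing in $s$.

\emph{Unstable direction.} Fix $w\in SM$ and let $\mathcal C_w=\{Q\ge0\}\subset\mathrm{span}(H,V)_w$. The cones $d\varphi_n(\mathcal C_{\varphi_{-n}w})$ decrease in $n$. By compactness of the projective line there is $\xi\ne0$ at $w$ with $Q(d\varphi_s\xi)\ge0$ for $s=-n$, $n\in\mathbb N$, hence for all $s\le0$. As $Q$ is strictly increasing, $Q(\xi)>0$. As $e^{-2cs}Q$ is nondecreasing, $Q(d\varphi_s\xi)\le e^{2cs}Q(\xi)$ for $s\le0$. Integrating \eqref{eq:Q} over $[s-1,s]$ gives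
\[
c\int_{s-1}^s(\hat a^2+\hat b^2)\,d\sigma\le Q(d\varphi_s\xi)-Q(d\varphi_{s-1}\xi)\le e^{2cs}Q(\xi).
\]
Over unit time norms change by bounded factors only. Hence $|d\varphi_s\xi|\le Ce^{cs}|\xi|$ for $s\le0$, with uniform $C$.

\emph{Stable direction.} The cones $d\varphi_{-n}\{Q\le0\}_{\varphi_nw}$ also decrease in $n$, and give $\zeta\ne0$ at $w$ with $Q(d\varphi_s\zeta)\le0$ for $s\ge0$ and $Q(\zeta)<0$. As $e^{2cs}Q$ is nondecreasing, $|Q(d\varphi_s\zeta)|\le e^{-2cs}|Q(\zeta)|$ for $s\ge0$. Integrating \eqref{eq:Q} over $[s,s+1]$ gives $|d\varphi_s\zeta|\le Ce^{-cs}|\zeta|$ for $s\ge0$.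

\emph{Invariance and continuity.} Since $Q(\xi)>0>Q(\zeta)$, the vectors $\xi,\zeta$ span $\mathrm{span}(H,V)_w$. For $s\le0$ we have $e^{2cs}Q(d\varphi_s\zeta)\le Q(\zeta)<0$, so the backward orbit of $\zeta$ is unbounded, while that of $\xi$ is bounded. Hence $\mathbb R\xi$ is exactly the set of vectors in $\mathrm{span}(H,V)_w$ with bounded backward orbit. Likewise, for $s\ge0$ we have $Q(d\varphi_s\xi)\ge e^{2cs}Q(\xi)$, and $\mathbb R\zeta$ is the set of vectors with bounded forward orbit. Both descriptions are invariant under the flow. With $E^u=\mathbb R\xi$ and $E^s=\mathbb R\zeta$ we obtain a uniformly hyperbolic invariant splitting $T(SM)=\mathbb RX\oplus E^s\oplus E^u$. It is continuous: if $w_n\to w$ and unit vectors $\xi_n\in E^u(w_n)$ converge to $\xi_\infty$, then the bound $|d\varphi_s\xi_n|\le Ce^{cs}$, $s\le0$, passes to the limit, so $\xi_\infty$ has bounded backward orbit and lies in $E^u(w)$; similarly for $E^s$. So the flow is Anosov. \qed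

\section{Compact curves and the Remmert reduction}\label{sec:curves}

In this section we prove Theorem~\ref{thm:fine}(a). Let $(M,g)$ be Anosov and $\psi$ as in Section~\ref{sec:convex}. By Proposition~\ref{prop:h} and \eqref{eq:genus}, $M$ has genus $\mathbf g\ge2$.

\emph{The reduction.} For the holomorphically convex manifold $Z^\circ$, the Remmert reduction theorem (Remmert, Cartan) gives a normal Stein space $Y$ and a proper surjective holomorphic map $R\colon Z^\circ\to Y$ with connected fibers and $R_*\mathcal O=\mathcal O_Y$. Let $E$ be the analytic set of points that lie on positive-dimensional fibers of $R$.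

On a compact connected analytic set the psh function $\psi$ is constant, by the maximum principle. If the set has positive dimension, this constant must be $0$: otherwise $\psi$ would be strictly psh, and hence not constant, on the set near one of its regular points. Applied to the fibers that make up $E$, this gives $E\subset\{\psi=0\}$. So $E$ is compact and $E\ne Z^\circ$. As $Z^\circ$ is connected, $\dim E\le1$, and hence $\dim Y=2$. The set $R(E)$ is a compact analytic subset of a Stein space, hence finite. Off $E$ the fibers are connected and zero-dimensional, hence single points, so $R\colon Z^\circ\setminus E\to Y\setminus R(E)$ is a proper holomorphic bijection. As $R_*\mathcal O=\mathcal O_Y$, it is biholomorphic.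

Holomorphic functions on $Y$ separate points, and their pullbacks to $Z^\circ$ are constant on irreducible compact curves. So every irreducible compact curve lies in a fiber of $R$, hence in $E$. Conversely, $E$ is a compact union of connected one-dimensional fibers. Hence $E$ is the union of all irreducible compact curves in $Z^\circ$. There are finitely many, $E_1,\dots,E_n$, and $M$ is one of them.

\emph{$E=M$.} Recall (Mumford \cite{Mumford}, Grauert \cite{Grauert}) that if irreducible compact curves in a complex surface form the exceptional fiber of a contraction to a normal point, then their intersection matrix is negative definite. Curves in different fibers of $R$ are disjoint, so the whole matrix $(E_i\cdot E_j)$ is negative definite. On the other hand $Z^\circ$ retracts onto $M$, and intersection numbers depend only on the classes $[E_i]\in H_2(Z^\circ;\mathbb Z)\cong H_2(M;\mathbb Z)\cong\mathbb Z$. So $(E_i\cdot E_j)$ has rank at most $1$. Therefore $n=1$ and $E=M$; in particular $M\cdot M<0$.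

\emph{The singularity.} Let $y_0=R(M)$ and suppose $Y$ were smooth at $y_0$, with local coordinates $y_1,y_2$. Then $R^*(dy_1\wedge dy_2)$ is a holomorphic $2$-form near $M$ without zeros off $M$. It vanishes on $M$ because $dR$ annihilates $TM$. So its divisor is $kM$ with $k\ge1$, and the adjunction formula gives
\[
2\mathbf g-2=(kM+M)\cdot M=(k+1)\,M\cdot M<0,
\]
contradicting $\mathbf g\ge2$. \qed

\section{Approximation by functions of polynomial growth}\label{sec:pol}

We turn to Theorem~\ref{thm:fine}(b). The plan is to cut off $F\in\mathcal A(Z^\circ)$ far out and to correct the cutoff by solving a $\bar\partial$-equation in $L^2$ with weight $e^{-m\psi}$. This weight is comparable to $(1-t)^m$ near $\partial Z$ by \eqref{eq:psi}, so it allows polynomial growth. For large $m$ it also makes the correction small inside. Three points need care. The $L^2$ method is cleanest for $(2,1)$-forms, so we want a holomorphic $2$-form $\Omega$ of known size to pass between functions and $2$-forms. Weighted $L^2$ bounds must be converted into pointwise bounds although the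 complex structure degenerates at $\partial Z$. Finally, $\psi$ is not strictly psh near $M$, so we shall solve the equation off a hypersurface containing $M$.

\subsection{A holomorphic $2$-form with a double pole along $M$}

Let $a,b$ be the $(1,0)$-forms on $Z^\circ\setminus M$ dual to $\bar A,\bar B$; then $\bar a,\bar b$ are dual to $A,B$.

\begin{lemma}\label{lem:omega}
The form $\Omega=\frac{1-t^4}t\,a\wedge b$ is holomorphic and nowhere zero on $Z^\circ\setminus M$, and it has a pole of order exactly $2$ along $M$. Moreover, as densities, $|\Omega\wedge\bar\Omega|=\frac{1-t^4}{t^3}\,d\mu\,dt$.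
\end{lemma}

\begin{proof}
\emph{Holomorphy.} By \eqref{eq:solve}, $a(\eta_+)=\frac1{1-t^4}$, $a(\eta_-)=\frac{-t^2}{1-t^4}$, $a(V)=0$, while $b(\eta_\pm)=0$ and $b(V)=-\frac1{2i}$. Since $da(P,\bar Q)=-a([P,\bar Q])$ for $P,Q\in\{\bar A,\bar B\}$, and likewise for $b$, the brackets \eqref{eq:brackets} give
\[
\bar\partial a=-\tfrac{1+3t^4}{1-t^4}\,a\wedge\bar b-\tfrac{4t^2}{1-t^4}\,b\wedge\bar a,\qquad \bar\partial b=\tfrac{1-t^4}4K\,a\wedge\bar a .
\]
Hence $\bar\partial(a\wedge b)=\bar\partial a\wedge b-a\wedge\bar\partial b=\frac{1+3t^4}{1-t^4}\,a\wedge b\wedge\bar b$. For a function $g=g(t)$ we have $\bar\partial g=tg'\,\bar b$, so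
\[
\bar\partial(g\,a\wedge b)=\Big(tg'+\tfrac{1+3t^4}{1-t^4}\,g\Big)a\wedge b\wedge\bar b .
\]
For $g=\frac{1-t^4}t$ we have $\frac{tg'}g=-1-\frac{4t^4}{1-t^4}=-\frac{1+3t^4}{1-t^4}$, so $\bar\partial\Omega=0$.

\emph{The pole.} Use isothermal coordinates $\zeta=x+iy$ on $M$, with metric $e^{2\lambda}|d\zeta|^2$. Write unit vectors as $e^{-\lambda}e^{i\theta}$ and put $z=te^{i\theta}$. Then $V=\partial_\theta$,
\[
X=e^{-\lambda}\big(\cos\theta\,\partial_x+\sin\theta\,\partial_y+(\lambda_y\cos\theta-\lambda_x\sin\theta)\partial_\theta\big),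
\]
and the coefficients of $H=[V,X]$ are the $\theta$-derivatives of those of $X$. So
\[
\eta_+=\tfrac12(X-iH)=e^{-\lambda}e^{i\theta}(\partial_\zeta+i\lambda_\zeta\partial_\theta),
\]
and since $t^2e^{-2i\theta}=\bar z^2$,
\[
\bar B=2z\partial_z,\qquad \bar A=e^{-\lambda}e^{i\theta}\xi,\qquad \xi=\partial_\zeta+\bar z^2\partial_{\bar\zeta}+i(\lambda_\zeta-\bar z^2\lambda_{\bar\zeta})\partial_\theta .
\]
Here $\partial_\theta=i(z\partial_z-\bar z\partial_{\bar z})$, so $\xi,\partial_z$ is a smooth frame of $T^{1,0}$ across $M=\{z=0\}$. Let $\xi^*,z^*$ be the dual $(1,0)$-forms. Then $a=e^\lambda e^{-i\theta}\xi^*$ and $b=\frac1{2z}z^*$, so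
\[
\Omega=\frac{1-t^4}{t}\cdot\frac{e^{\lambda}e^{-i\theta}}{2z}\,\xi^*\wedge z^*=\frac{(1-t^4)e^\lambda}{2z^2}\,\xi^*\wedge z^* .
\]
Let $s$ be a local holomorphic defining function of $M$. On $M$ we have $s=0$ and $ds\ne0$, and $\partial_{\bar z}s=0$ since $\partial_{\bar z}\in D$; so $\partial_zs\ne0$ there. Hence $|s|$ and $|z|$ are comparable. So $s^2\Omega$ is holomorphic off $M$ with norm bounded above and away from $0$; it extends across $M$ as a holomorphic form without zeros.

\emph{The density.} We have $\bar A\wedge A=(1-t^4)\,\eta_+\wedge\eta_-=(1-t^4)\frac i2X\wedge H$ and $\bar B\wedge B=2it\,\partial_t\wedge V$. So $\bar A\wedge A\wedge\bar B\wedge B=\pm(1-t^4)t\,X\wedge H\wedge V\wedge\partial_t$. Since $d\mu\,dt$ has density $1$ on $(X,H,V,\partial_t)$, it follows that $|a\wedge b\wedge\bar a\wedge\bar b|=\frac{d\mu\,dt}{(1-t^4)t}$. Multiply by $\frac{(1-t^4)^2}{t^2}$.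
\end{proof}

As a consistency check, $\Omega$ has divisor $-2M$, and adjunction gives $2\mathbf g-2=(-2M+M)\cdot M$, that is, $M\cdot M=2-2\mathbf g$. This is the degree of $TM$, which is the normal bundle of the zero section.

\subsection{From weighted $L^2$ bounds to polynomial growth}

Near $t=1$ write $\delta=1-t$. Then $A=\frac{1+t^2}2X+\frac{i(1-t^2)}2H$ is approximately $X+i\delta H$: the Cauchy--Riemann system loses ellipticity in the direction $H$ at rate $\delta$. We restore it by using boxes whose side in the direction $H$ is shorter by the factor $\delta$, say with sides $\ell\delta$ in the direction $H$ and $\ell$ in the other directions. The coordinate fields approximate $X,H,V$ only up to errors of size $\ell$, and rescaling the box to unit size magnifies errors in the direction $H$ by a further factor $\delta^{-1}$. The resulting error $\ell/\delta$ is small if $\ell=\delta^2$.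

\begin{lemma}\label{lem:growth}
Suppose $G$ is holomorphic on $\{t>t_2\}\subset Z^\circ$ and $\int_{t>t_2}|G|^2(1-t)^N\,d\mu\,dt<\infty$ for some $N\ge 0$. Then $|G|\le C(1-t)^{-N'}$ near $t=1$ for some $C,N'>0$.
\end{lemma}

\begin{proof}
For $p\in SM$ let $e_p(x)$ be the time-one flow of $x_1X+x_2H+x_3V$ from $p$. For $|x|<r_0$ this is a chart with bounds uniform in $p$, in which $X=\partial_1+O(|x|)$, $H=\partial_2+O(|x|)$, $V=\partial_3+O(|x|)$ with coefficients smooth uniformly in $p$. For small $\delta>0$ put
\[
E_{p,\delta}(y)=\big(e_p(\delta^2y_1,\delta^3y_2,\delta^2y_3),\,1-\delta+\delta^2y_4\big),\qquad |y|<1 .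
\]
Then $\partial_{x_1},\partial_{x_2},\partial_{x_3}$ become $\delta^{-2}\partial_{y_1},\delta^{-3}\partial_{y_2},\delta^{-2}\partial_{y_3}$, and a coefficient that is $O(|x|)$ becomes $O(\delta^2)$ in every $C^k$ norm in $y$. The worst error terms are those of $\delta^2X$ and $\delta^2V$ in the direction $\partial_{y_2}$, of size $\delta^2\cdot\delta^{2}\cdot\delta^{-3}=\delta$. So, with $O(\delta)$ in every $C^k$ uniformly in $p$,
\[
\delta^2X=\partial_{y_1}+O(\delta),\quad \delta^3H=\partial_{y_2}+O(\delta),\quad \delta^2V=\partial_{y_3}+O(\delta),\quad \delta^2\partial_t=\partial_{y_4}.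
\]
Also $\frac{1-t^2}\delta=2+O(\delta)$ and $\frac{1+t^2}2=1+O(\delta)$ on the image. Hence
\[
\delta^2A=\partial_{y_1}+i\partial_{y_2}+O(\delta),\qquad \delta^2B=\partial_{y_4}+i\partial_{y_3}+O(\delta).
\]
Let $P_0=(\partial_{y_1}+i\partial_{y_2},\,\partial_{y_4}+i\partial_{y_3})$, with formal adjoint $P_0^*$, and let $P_\delta=(\delta^2A,\delta^2B)$. The function $G\circ E_{p,\delta}$ is annihilated by $P_\delta$, hence by the second order operator $P_0^*P_\delta=-\Delta_y+O(\delta)$. For small $\delta$ this operator is elliptic with uniform constants and uniform $C^k$ bounds. Interior elliptic regularity bounds the $H^4$ norm on $|y|<\frac12$ by the $L^2$ norm on $|y|<1$, and $H^4\subset C^0$ in dimension $4$. So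
\[
|G(p,1-\delta)|^2\le C\int_{|y|<1}|G\circ E_{p,\delta}|^2\,dy .
\]
On the image $1-t\in[\delta/2,2\delta]$, and $dy\le C\delta^{-9}\,d\mu\,dt$. Therefore
\[
|G(p,1-\delta)|^2\le C'\delta^{-9-N}\int_{t>t_2}|G|^2(1-t)^N\,d\mu\,dt. \qedhere
\]
\end{proof}

\subsection{Proof of Theorem \ref{thm:fine}(b)}

Let $F\in\mathcal A(Z^\circ)$ and let $K_0\subset Z^\circ$ be compact. Choose $0<c'<c$ with $K_0\subset\{\psi<c'\}$. Let $\theta=\kappa\circ\psi$ with $\kappa$ smooth, $\kappa=1$ on $(-\infty,c]$, $\kappa=0$ on $[c+1,\infty)$. The form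
\[
\beta=F\,\bar\partial\theta\wedge\Omega\qquad(\text{zero near }M)
\]
is a smooth $\bar\partial$-closed $(2,1)$-form supported in the compact set $\{c\le\psi\le c+1\}$, where $i\partial\bar\partial\psi>0$.

\medskip\noindent\emph{Solving $\bar\partial v=\beta$.} Since $M$ is a compact curve, $Z^\circ$ carries no strictly psh function. So we remove a hypersurface. By part (a) there is a nonconstant $q\in\mathcal A(Z^\circ)$ with $q|_M=0$, namely the pullback of a nonconstant holomorphic function on the Stein space $Y$ that vanishes at $y_0$. Put $S=Z^\circ\setminus q^{-1}(0)$. By (a), $S$ is biholomorphic to the complement of the zero set of this function in $Y$, so $S$ is a Stein manifold. Let $\tau\ge0$ be a smooth strictly psh exhaustion of $S$. For $m,j\in\mathbb N$ put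
\[
\phi_j=m\psi+\tfrac1j\tau,\qquad \omega_j=i\partial\bar\partial\phi_j>0\ \text{ on }S .
\]

We use the following form of the H\"ormander--Demailly theorem \cite[Thm.~5.1]{Demailly}. Let $S$ be a complex surface that admits some complete K\"ahler metric (for instance, a Stein manifold), and let $\phi$ be smooth with $\omega=i\partial\bar\partial\phi>0$; the metric $\omega$ itself need not be complete. Then for every $\bar\partial$-closed $(2,1)$-form $\beta$ with finite right-hand side below there is a $(2,0)$-form $v$ with $\bar\partial v=\beta$ and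
\[
\int_Sv\wedge\bar v\,e^{-\phi}\le\int_S|\beta|_\omega^2\,e^{-\phi}\,dV_\omega .
\]
Here $v\wedge\bar v\ge0$ in complex dimension $2$, and norms are normalized so that $|v|^2_\omega\,dV_\omega=v\wedge\bar v$.

We also use that $|\beta|^2_\omega\,dV_\omega$ is nonincreasing in $\omega$ for $(2,1)$-forms. Indeed, at a point let $\omega=i\sum dz_k\wedge d\bar z_k$, $\omega'=i\sum\lambda_k\,dz_k\wedge d\bar z_k$ with $\lambda_k\ge1$, and $\beta=\sum\beta_k\,dz_1\wedge dz_2\wedge d\bar z_k$. Then $|\beta|^2_\omega\,dV_\omega$ and $|\beta|^2_{\omega'}\,dV_{\omega'}$ are the same multiple of $\sum|\beta_k|^2$ and $\sum\lambda_k^{-1}|\beta_k|^2$, respectively. In particular, replacing $\omega$ by $m\omega$ gives the factor $\frac1m$.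

On $\mathrm{supp}\,\beta$ we have $\omega_j\ge m\,i\partial\bar\partial\psi$ and $\psi\ge c$, and $\tau\ge0$. So there are $(2,0)$-forms $v_j$ on $S$ with $\bar\partial v_j=\beta$ and
\[
\int_Sv_j\wedge\bar v_j\,e^{-\phi_j}\le\int_S|\beta|^2_{\omega_j}e^{-\phi_j}\,dV_{\omega_j}\le\frac1m\int_{Z^\circ}|\beta|^2_{i\partial\bar\partial\psi}\,e^{-m\psi}\,dV_{i\partial\bar\partial\psi}\le\frac{C_F}me^{-mc},
\]
where $C_F=\int|\beta|^2_{i\partial\bar\partial\psi}\,dV_{i\partial\bar\partial\psi}$, an integral over $\mathrm{supp}\,\beta$, does not depend on $m$ or $j$.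

On a compact $L\subset S$ we have $\phi_j\le m\psi+\frac1j\sup_L\tau$, so the $v_j$ are bounded in $L^2(L)$. A subsequence converges weakly on compact subsets of $S$ to some $v=v_{(m)}$ with $\bar\partial v=\beta$ on $S$. By weak lower semicontinuity on each $L$, and then exhausting $S$,
\begin{equation}\label{eq:l2}
\int_Sv\wedge\bar v\,e^{-m\psi}\le\frac{C_F}m\,e^{-mc}.
\end{equation}
Since $\psi$ is locally bounded and $q^{-1}(0)$ is a null set, $v\in L^2_{\rm loc}(Z^\circ)$. Solutions of $\bar\partial v=\beta$ that are $L^2_{\rm loc}$ extend across analytic subsets \cite[Lemme~6.9]{Demailly}, so $\bar\partial v=\beta$ on all of $Z^\circ$. As $\beta$ is smooth, so is $v$, after modification on a null set.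

\medskip\noindent\emph{Approximation.} On $\{\psi<c\}$ the form $v_{(m)}$ is holomorphic, and by \eqref{eq:l2}
\[
\int_{\psi<c'}v_{(m)}\wedge\overline{v_{(m)}}\le e^{mc'}\cdot\frac{C_F}me^{-mc}\longrightarrow0\qquad(m\to\infty).
\]
So the coefficients of $v_{(m)}$ in charts tend to $0$ uniformly on $K_0$. By Lemma~\ref{lem:omega}, $\Omega^{-1}$ is a holomorphic section of the anticanonical bundle of $Z^\circ$ that vanishes to order $2$ on $M$. Hence
\[
w_m=v_{(m)}\Omega^{-1}
\]
is a smooth function on $Z^\circ$, $w_m\to0$ uniformly on $K_0$, and $w_m$ is holomorphic near $M$ and vanishes there to order at least $2$. Put $G_m=\theta F-w_m$. Off $M$,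
\[
\bar\partial G_m\wedge\Omega=F\,\bar\partial\theta\wedge\Omega-\bar\partial(w_m\Omega)=\beta-\beta=0 .
\]
Since $\Omega$ has no zeros there, $\bar\partial G_m=0$ off $M$, hence on $Z^\circ$ by continuity. On $\{\psi<c\}$ we have $G_m-F=-w_m$. So $G_m\to F$ uniformly on $K_0$, and $F-G_m$ vanishes to order at least $2$ along $M$.

\medskip\noindent\emph{Growth.} On $\{\psi>c+1\}$ we have $G_m=-w_m$, so $|G_m|^2|\Omega\wedge\bar\Omega|=v\wedge\bar v$ there. Near $t=1$, Lemma~\ref{lem:omega} gives $|\Omega\wedge\bar\Omega|\ge C^{-1}(1-t)\,d\mu\,dt$, and \eqref{eq:psi} gives $e^{-m\psi}\ge C_m^{-1}(1-t)^m$. Hence for some $t_2<1$ and a constant $C$ depending on $m$,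
\[
\int_{t>t_2}|G_m|^2(1-t)^{m+1}\,d\mu\,dt\le C\int_{\psi>c+1}v\wedge\bar v\,e^{-m\psi}<\infty .
\]
By Lemma~\ref{lem:growth}, $G_m\in\mathcal A_{\rm pol}(Z)$. This proves the density and the agreement along $M$.

\medskip\noindent\emph{Consequences.} Since $\mathcal A_{\rm pol}(Z)\subset\mathcal A(Z^\circ)$, the $\mathcal A_{\rm pol}(Z)$-hull of $K_0$ contains $\widehat K_0$. If $z\notin\widehat K_0$, take $F\in\mathcal A(Z^\circ)$ with $|F(z)|>\sup_{K_0}|F|$ and approximate it uniformly on $K_0\cup\{z\}$ by $G\in\mathcal A_{\rm pol}(Z)$. Then $|G(z)|>\sup_{K_0}|G|$ for a good approximation, so $z$ is not in the $\mathcal A_{\rm pol}(Z)$-hull. Thus the hulls agree, and they are compact by Theorem~\ref{thm:convex}. By (a) and because $Y$ is Stein, $\mathcal A(Z^\circ)$ separates points and gives local coordinates on $Z^\circ\setminus M$. Uniform convergence on compact sets implies convergence of first derivatives, by the Cauchy estimates. So by density $\mathcal A_{\rm pol}(Z)$ has the same two properties. \qed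

\begin{thebibliography}{9}

\bibitem{AG} Andreotti and Grauert, \emph{Th\'eor\`emes de finitude pour la cohomologie des espaces complexes}, Bull. SMF \textbf{90} (1962), 193--259.

\bibitem{BLP} Jan Bohr, Thibault Lefeuvre and Gabriel P. Paternain, \emph{Invariant distributions and the transport twistor space of closed surfaces}, arXiv:2301.07391 (2023).

\bibitem{Demailly} Demailly, Ann. Sci. \'ENS \textbf{15} (1982), 457--511.

\bibitem{Grauert} Grauert, 1962.

\bibitem{Klingenberg} Klingenberg, Ann. of Math. \textbf{99} (1974), 1--13.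

\bibitem{Mane} Ma\~n\'e, \emph{On a theorem of Klingenberg}, 1987.

\bibitem{Mumford} Mumford, 1961.

\end{thebibliography}

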